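\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Linear-sized sparsifiers for singular value approximation}


\begin{abstract}
Singular value (SV) approximation compares the random walks on two graphs with the same degrees, relative to the forms $I-WW^*$ and $I-W^*W$, where $W$ is the normalized adjacency matrix. We prove that every Eulerian directed graph on $n$ vertices has an $\varepsilon$-SV-sparsifier with $O(n/\varepsilon^2)$ edges, and that every undirected graph has an undirected one. The sparsifiers are reweighted subgraphs, and the order $n/\varepsilon^2$ is optimal for $\varepsilon\ge n^{-1/2}$. Both statements follow from a theorem on bipartite graphs that needs no Eulerian assumption. Its proof repeatedly deletes a quarter of the edges by a barrier-potential walk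 along degree-preserving directions. The main step, finding a cheap direction, combines a nested multi-scale partition into pieces with a polynomial isoperimetric profile with a telescoping identity that moves error from heavy edges to light ones.
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $G$ be a weighted directed graph on a vertex set $V$ with $|V|=n$, loops allowed, and let $A\in\mathbb R_{\ge0}^{V\times V}$ be its weighted adjacency matrix, with $A_{uv}$ the weight of the edge from $u$ to $v$. We call $G$ \emph{Eulerian} if every vertex has equal weighted in-degree and out-degree. Let $D$ be the diagonal matrix of these degrees, which we assume to be positive, and put $W=D^{-1/2}AD^{-1/2}$. Undirected graphs are the case $A=A^\top$. For an Eulerian graph $\|W\|\le1$ in operator norm (see \eqref{eq:schur}).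

\begin{definition}\label{def:sv}
Let $W,\tilde W\in\mathbb C^{n\times n}$ with $\|W\|\le1$. Then $\tilde W$ is an \emph{$\varepsilon$-SV approximation} of $W$ if for all $x,y\in\mathbb C^n$
\begin{equation}\label{eq:sv}
|x^*(\tilde W-W)y|\le\frac\varepsilon2\Big[x^*(I-WW^*)x+y^*(I-W^*W)y\Big].
\end{equation}
Let $G,\tilde G$ be Eulerian graphs on the same vertex set with the same degree matrix $D$ and adjacency matrices $A,\tilde A$. Then $\tilde G$ is an \emph{$\varepsilon$-SV-sparsifier} of $G$ if $\tilde W=D^{-1/2}\tilde AD^{-1/2}$ is an $\varepsilon$-SV approximation of $W=D^{-1/2}AD^{-1/2}$; if $G$ is undirected, we also require $\tilde A=\tilde A^\top$. The \emph{size} of $\tilde G$ is the number of nonzero entries of $\tilde A$.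
\end{definition}

Replacing $(x,y)$ by $(tx,t^{-1}y)$ and taking the infimum of the right side over $t>0$ shows that \eqref{eq:sv} for all $x,y$ is equivalent to
\begin{equation}\label{eq:gm}
|x^*(\tilde W-W)y|\le\varepsilon\sqrt{x^*(I-WW^*)x\;\cdot\;y^*(I-W^*W)y}\qquad\text{for all }x,y .
\end{equation}

To see what this asks for, compare it with spectral sparsification. For undirected graphs with $L=D-A$, an $\varepsilon$-spectral sparsifier satisfies $(1-\varepsilon)x^\top Lx\le x^\top\tilde Lx\le(1+\varepsilon)x^\top Lx$. If degrees are kept, this says $|x^\top(\tilde W-W)x|\le\varepsilon\,x^\top(I-W)x$ for all $x$. The right side is small only near the eigenvalue $1$ of $W$. In \eqref{eq:gm} the relevant form is $I-W^2=(I-W)(I+W)$, small near both ends of the spectrum, and for directed graphs singular values take the place of eigenvalues. In particular, if $\|Wy\|=\|y\|$, then the right side of \eqref{eq:gm} vanishes for every $x$, so $\tilde Wy=Wy$. Some simple cases: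
\begin{itemize}
\item For a directed cycle, $W$ is a permutation matrix and $I-W^*W=0$. The only sparsifier is the cycle itself, of size $n$.
\item Let $G$ be undirected and bipartite with sides $S,S'$. Then $A\mathbf 1_S=D\mathbf 1_{S'}$, so $W$ maps $D^{1/2}\mathbf 1_S$ to $D^{1/2}\mathbf 1_{S'}$, and these vectors have the same norm because both sides have the same total degree. Hence $\tilde A\mathbf 1_S=D\mathbf 1_{S'}$, which vanishes on $S$. As $\tilde A\ge0$, it has no edge inside $S$, and likewise none inside $S'$: an SV-sparsifier of $G$ is bipartite with the same sides.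
\item For the complete graph with loops, $W=\frac1n\mathbf 1\mathbf 1^\top$ and $I-W^2$ is the projection onto $\mathbf 1^\perp$. Thus \eqref{eq:gm} says that $(\tilde W-W)\mathbf 1=0$, $\mathbf 1^\top(\tilde W-W)=0$ and $\|\tilde W-W\|\le\varepsilon$: the sparsifier is a regular weighted expander.
\end{itemize}

For spectral approximation, Batson, Spielman and Srivastava showed that $O(n/\varepsilon^2)$ edges suffice for every undirected graph. The last example suggests the same order for SV approximation, and the first two show that it is a much more rigid requirement. It is known that every Eulerian directed graph has an $\varepsilon$-SV-sparsifier with $O(n\varepsilon^{-2}\log^{12}n)$ edges. Whether linear size is possible was asked by Ahmadinejad, Peebles, Pyne, Sidford and Vadhan \cite{AJPSV}. We show that it is.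

\subsection{Results}

\begin{theorem}\label{thm:sv}
Let $C'$ be the absolute constant of Theorem~\ref{thm:bip}. For every $\varepsilon\in(0,1)$:
\begin{enumerate}
\item[(a)] every undirected graph on $n$ vertices has an undirected $\varepsilon$-SV-sparsifier of size at most $4C'n/\varepsilon^2$;
\item[(b)] every Eulerian directed graph on $n$ vertices has an $\varepsilon$-SV-sparsifier of size at most $2C'n/\varepsilon^2$.
\end{enumerate}
In both cases $\operatorname{supp}\tilde A\subseteq\operatorname{supp}A$, that is, the sparsifier is a reweighted subgraph, and \eqref{eq:gm} holds.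
\end{theorem}

\begin{theorem}\label{thm:bip}
There is an absolute constant $C'$ with the following property. Let $U,U'$ be finite sets, $N=|U|+|U'|$, let $A\in\mathbb R_{\ge0}^{U\times U'}$ and $\varepsilon\in(0,1)$. Then there is $\tilde A\in\mathbb R_{\ge0}^{U\times U'}$ such that
\begin{enumerate}
\item $\operatorname{supp}\tilde A\subseteq\operatorname{supp}A$, and $\tilde A$ has at most $C'N/\varepsilon^2$ nonzero entries;
\item $\tilde A$ has the same row sums and the same column sums as $A$;
\item for all $x,z\in\mathbb C^{U\sqcup U'}$,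
\[
\Big|\sum_{u\in U,\,v\in U'}(\tilde A-A)_{uv}\,\overline{x_u}\,z_v\Big|\le\varepsilon\sqrt{\mathcal E(x)\,\mathcal E(z)},\qquad\mathcal E(x):=\sum_{u,v}A_{uv}|x_u-x_v|^2 .
\]
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:lower}
For even $n$ and $\varepsilon\in(0,1)$, every $\varepsilon$-SV-sparsifier of the complete bipartite graph $K_{n/2,n/2}$, directed or undirected, subgraph or not, has size at least
\[
\frac{n^2}{2+\varepsilon^2(n-2)}\ \ge\ \min\Big\{\frac{n^2}4,\frac n{2\varepsilon^2}\Big\}.
\]
Hence for even $n$ the worst-case size in Theorem~\ref{thm:sv} is $\Theta(\min\{n^2,n/\varepsilon^2\})$.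
\end{theorem}

\begin{corollary}\label{cor:digraph}
Every weighted directed graph $A\in\mathbb R_{\ge0}^{V\times V}$ on $n$ vertices, Eulerian or not, has for every $\varepsilon\in(0,1)$ a reweighted subgraph $\tilde A$ with at most $2C'n/\varepsilon^2$ edges and the same in- and out-degrees such that, for all $x,y\in\mathbb C^V$ and $\mu,\mu'\in\mathbb C$,
\[
|x^*(\tilde A-A)y|\le\varepsilon\Big(\sum_{u,v}A_{uv}|x_u-\mu x_v|^2\Big)^{1/2}\Big(\sum_{u,v}A_{uv}|\mu'y_u-y_v|^2\Big)^{1/2}.
\]
\end{corollary}

The case $\mu=\mu'=1$ gives linear-sized Eulerian sparsifiers in the usual sense: if $A$ is Eulerian, $\vec L=D-A$ and $\tilde{\vec L}=D-\tilde A$, then $\operatorname{Re}x^*\vec Lx=\frac12\sum A_{uv}|x_u-x_v|^2$, so the bound reads $|x^*(\tilde{\vec L}-\vec L)y|\le2\varepsilon(\operatorname{Re}x^*\vec Lx)^{1/2}(\operatorname{Re}y^*\vec Ly)^{1/2}$.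

The proof is existential; we make no claim about running time and do not optimize constants.

\subsection{Plan of the proof}

Section~\ref{sec:reduction} deduces everything else from Theorem~\ref{thm:bip} and proves the lower bound. Section~\ref{sec:rounds} reduces Theorem~\ref{thm:bip} to a partial coloring statement: a quarter of the edges can be deleted, with all degrees kept, at error $O(\sqrt{N/m})$, where $m$ is the current number of edges. Section~\ref{sec:walk} proves this by a walk controlled by a barrier potential, granted that at each step there is a direction with small second-order cost. Finding the direction is the heart of the paper. Section~\ref{sec:direction} isolates what has to be constructed and carries out the construction by hand on a graph with two scales. The general construction needs an analytic lemma (Section~\ref{sec:profile}), a nested partition (Section~\ref{sec:partition}) and a telescoping identity (Section~\ref{sec:telescope}).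

\section{From bipartite graphs to SV-sparsifiers, and optimality}\label{sec:reduction}

Given an Eulerian graph $G$ on $V$, let $U$ and $U'$ be two copies of $V$ and regard $A$ as a bipartite graph between them. Write vectors on $U\sqcup U'$ as pairs $(p,q)$. Since row and column sums of $A$ are given by $D$, completing the square gives
\begin{align}
\mathcal E((p,q))&=p^*Dp-2\operatorname{Re}p^*Aq+q^*Dq\nonumber\\
&=p^*(D-AD^{-1}A^\top)p+(q-D^{-1}A^\top p)^*D(q-D^{-1}A^\top p).\label{eq:schur}
\end{align}
So $D-AD^{-1}A^\top=D^{1/2}(I-WW^*)D^{1/2}$ is what remains of the energy when $p$ is fixed and $q$ is chosen best. It is positive semidefinite, whence $\|W\|\le1$. The form $I-W^*W$ arises in the same way with the roles of $p$ and $q$ exchanged. This is why the third item of Theorem~\ref{thm:bip} is SV approximation in disguise.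

\begin{proof}[Proof of Theorem~\ref{thm:sv} from Theorem~\ref{thm:bip}]
(b) Apply Theorem~\ref{thm:bip} to $A$ viewed as above, so $N=2n$. Row and column sums are preserved, so $\tilde G$ is Eulerian with degree matrix $D$. For $a,b\in\mathbb C^n$ take $x=(a,D^{-1}A^\top a)$ and $z=(D^{-1}Ab,b)$. By \eqref{eq:schur} and its mirror image,
\[
\mathcal E(x)=a^*(D-AD^{-1}A^\top)a,\qquad\mathcal E(z)=b^*(D-A^\top D^{-1}A)b,
\]
and the left side of item 3 is $|a^*(\tilde A-A)b|$. Substituting $D^{-1/2}a$ and $D^{-1/2}b$ for $a$ and $b$ gives \eqref{eq:gm}, hence \eqref{eq:sv} by the inequality of arithmetic and geometric means.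

(a) Let $A=A^\top$, take $\tilde A$ from (b) and put $\hat A=\frac12(\tilde A+\tilde A^\top)$. This matrix is symmetric and nonnegative, has degree matrix $D$ and support in $\operatorname{supp}A$, and has at most twice as many nonzero entries as $\tilde A$. Since $\tilde W$ and $W=W^\top$ are real, $x^*(\tilde W-W)^\top y$ is the complex conjugate of $y^*(\tilde W-W)x$. Therefore
\[
|x^*(\tilde W^\top-W)y|=|y^*(\tilde W-W)x|\le\varepsilon\sqrt{y^*(I-W^2)y\cdot x^*(I-W^2)x}.
\]
Averaging with \eqref{eq:gm} for $\tilde W$ gives \eqref{eq:gm} for $D^{-1/2}\hat AD^{-1/2}$.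
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:digraph} from Theorem~\ref{thm:bip}]
Apply Theorem~\ref{thm:bip} to $A$ between two copies of $V$, with the vectors $(x,\mu x)$ and $(\mu'y,y)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Let $S,S'$ be the sides. Here $D=\frac n2I$ and $W=\frac2n(\mathbf 1_S\mathbf 1_{S'}^\top+\mathbf 1_{S'}\mathbf 1_S^\top)$, so $\|W\|_F^2=2$, and $I-W^2$ is the orthogonal projection onto $\{\mathbf 1_S,\mathbf 1_{S'}\}^\perp$. Let $X=\tilde W-W$. By \eqref{eq:gm}, $\|X\|\le\varepsilon$ and $X\mathbf 1_S=X\mathbf 1_{S'}=0$. Hence $\operatorname{rank}X\le n-2$. Also $XW=0$, because the range of $W$ is spanned by $\mathbf 1_S$ and $\mathbf 1_{S'}$, so $\operatorname{tr}(W^\top X)=\operatorname{tr}(XW)=0$. Therefore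
\[
\|\tilde W\|_F^2=\|W\|_F^2+\|X\|_F^2\le2+\varepsilon^2(n-2).
\]
The entries of $\tilde W=\frac2n\tilde A$ sum to $\frac2n\cdot n\cdot\frac n2=n$. If $s$ of them are nonzero, Cauchy--Schwarz gives $n^2\le s\|\tilde W\|_F^2$, which is the first bound. The second follows from $2+\varepsilon^2(n-2)\le2+\varepsilon^2n\le2\max\{2,\varepsilon^2n\}$. The matching upper bound is Theorem~\ref{thm:sv}, together with the fact that $G$ is its own sparsifier, of size at most $n^2$.
\end{proof}

\section{Deleting edges in rounds}\label{sec:rounds}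

\subsection{Balanced vectors}\label{sub:balanced}

From now on $V=U\sqcup U'$ with $N=|V|\ge1$, and we consider a bipartite graph with edge set $E\subseteq U\times U'$, $|E|=m$, and weights $w_e>0$. The edge $e$ has endpoints $u_e\in U$ and $v_e\in U'$, and $\nabla_e\phi=\phi_{v_e}-\phi_{u_e}$. Let $L$ be the weighted Laplacian, and put
\[
\mathcal E_w(x)=\sum_ew_e(\nabla_ex)^2=x^\top Lx,\qquad\beta_f(x,z)=\sum_ef_e\,x_{u_e}z_{v_e}\quad(f\in\mathbb R^E).
\]
The vector $f$ plays the role of $\tilde A-A$. Preserving degrees means that $f$ is \emph{balanced}: $\sum_{e\ni s}f_e=0$ for every $s\in V$. Grouping edges by their endpoint in $U$ or in $U'$ shows that, for balanced $f$ and every $\phi\in\mathbb R^V$,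
\begin{equation}\label{eq:bal}
\sum_ef_e\phi_{u_e}=\sum_ef_e\phi_{v_e}=0,\qquad\text{hence}\qquad\sum_ef_e\nabla_e\phi=0 .
\end{equation}
Write $\odot$ for the entrywise product. Applied to $\phi=z\odot z$, this gives
\begin{equation}\label{eq:quad}
\sum_ef_e(z_{u_e}-z_{v_e})^2=-2\beta_f(z,z).
\end{equation}

Let $L^{1/2}$ be the positive semidefinite square root of $L$ and $L^{+/2}$ the pseudoinverse of $L^{1/2}$: it vanishes on $\ker L$ and inverts $L^{1/2}$ on $(\ker L)^\perp$. Thus $L^{1/2}L^{+/2}$ is the orthogonal projection onto $(\ker L)^\perp$, and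
\begin{equation}\label{eq:pinv}
\mathcal E_w(L^{+/2}\xi)\le\|\xi\|^2 .
\end{equation}
For $y\in\mathbb R^E$ let $wy=(w_ey_e)_e$ and, with $\mathbf e_s$ the standard basis vectors of $\mathbb R^V$, let
\[
M(y)=L^{+/2}\Big(\sum_ew_ey_e\,\mathbf e_{u_e}\mathbf e_{v_e}^\top\Big)L^{+/2}\in\mathbb R^{N\times N}.
\]
By definition $\xi^\top M(y)\eta=\beta_{wy}(L^{+/2}\xi,L^{+/2}\eta)$. If $wy$ is balanced, then moreover
\begin{equation}\label{eq:M}
\beta_{wy}(x,z)=(L^{1/2}x)^\top M(y)(L^{1/2}z)\qquad\text{for all }x,z .
\end{equation}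
Since $x-L^{+/2}L^{1/2}x\in\ker L$, it suffices that $\beta_f(x,z)=0$ for balanced $f$ whenever $x$ or $z$ lies in $\ker L$. This kernel is spanned by the indicators of the connected components $K$, and since $u_e\in K$ exactly when $v_e\in K$, we have $\beta_f(\mathbf 1_K,z)=\sum_{v\in K\cap U'}z_v\sum_{e\ni v}f_e=0$; by the same regrouping on the other side, $\beta_f(x,\mathbf 1_K)=0$. So for balanced $wy$, bounding $\beta_{wy}$ relative to the energy is the same as bounding $\|M(y)\|$.

\begin{remark}\label{rem:anti}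
By \eqref{eq:quad}, the case of real $x=z$ in Theorem~\ref{thm:bip} is spectral sparsification of the bipartite graph with exact degrees (and error $2\varepsilon$). Polarization extends a bound on $\beta_f(z,z)$ to the symmetric part $\frac12(\beta_f(x,z)+\beta_f(z,x))$. What remains is to control the antisymmetric part $\frac12\sum_ef_e(x_{u_e}z_{v_e}-z_{u_e}x_{v_e})$, in which vertex values, and not only differences along edges, appear.
\end{remark}

\subsection{Partial coloring, and the proof of Theorem~\ref{thm:bip}}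

We fix the constants
\[
\kappa=\tfrac1{500},\quad C_1=1250\,\kappa^{-4},\quad C_0=24C_1,\quad C_2=2\cdot10^7\sqrt{6C_1},\quad C_3=4C_2+3,\quad C'=\max\{C_0,900C_3^2\}.
\]

\begin{proposition}[Partial coloring]\label{prop:color}
If $m\ge C_0N$, there is $\chi\in[-1,1]^E$ such that $w\chi$ is balanced, more than $m/4$ coordinates of $\chi$ equal $-1$, and
\[
|\beta_{w\chi}(x,z)|\le C_3\sqrt{N/m}\,\sqrt{\mathcal E_w(x)\mathcal E_w(z)}\qquad\text{for all }x,z\in\mathbb R^V .
\]
\end{proposition}

Replacing $w$ by $w+w\chi$ keeps the weights nonnegative, keeps the degrees, and deletes every edge with $\chi_e=-1$. The error bounds of successive rounds grow geometrically, so the last round dominates. It has $m\approx N/\varepsilon^2$ and error about $\varepsilon$.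

\begin{proof}[Proof of Theorem~\ref{thm:bip} from Proposition~\ref{prop:color}]
We may assume $N\ge1$. Let $w^{(0)}$ be the vector of positive entries of $A$, on the edge set $E_0=\operatorname{supp}A$. Given $w^{(t)}\ge0$ with support of size $m_t$, stop if $m_t\le C'N/\varepsilon^2$. Otherwise $m_t\ge C_0N$, and we apply Proposition~\ref{prop:color} to the graph on $V$ formed by the support of $w^{(t)}$. Put $f^{(t)}=w^{(t)}\chi$, extended by zero to $E_0$, and $w^{(t+1)}=w^{(t)}+f^{(t)}\ge0$. Then $m_{t+1}<\frac34m_t$ and all vertex degrees are preserved. The process stops, and the final weights define a matrix $\tilde A$ with properties 1 and 2.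

If the proposition is never applied, then $\tilde A=A$ and item 3 is trivial. Otherwise let $\theta_t=C_3\sqrt{N/m_t}$, and let $T$ be the last round in which the proposition is applied. Then $m_T>C'N/\varepsilon^2$, so $\theta_T\le C_3\varepsilon/\sqrt{C'}\le\varepsilon/30$, and $m_{T-i}\ge(4/3)^im_T$. Hence
\[
\sum_{t\le T}\theta_t\le\frac{\theta_T}{1-\sqrt{3/4}}\le7.5\cdot\frac\varepsilon{30}=\frac\varepsilon4 .
\]
The energies do not drift far: by \eqref{eq:quad},
\[
\mathcal E_{w^{(t+1)}}(z)-\mathcal E_{w^{(t)}}(z)=-2\beta_{f^{(t)}}(z,z)\le2\theta_t\,\mathcal E_{w^{(t)}}(z),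
\]
so $\mathcal E_{w^{(t)}}\le e^{2\sum\theta_t}\mathcal E\le e^{1/2}\mathcal E\le2\mathcal E$ for all $t$. Let $f=\sum_tf^{(t)}$, the vector of entries of $\tilde A-A$ on $E_0$. For real $x,z$,
\[
|\beta_f(x,z)|\le\sum_t\theta_t\sqrt{\mathcal E_{w^{(t)}}(x)\mathcal E_{w^{(t)}}(z)}\le2\sum_t\theta_t\sqrt{\mathcal E(x)\mathcal E(z)}\le\varepsilon\sqrt{\mathcal E(x)\mathcal E(z)} .
\]

It remains to allow complex vectors. Let $L$ and $M(\cdot)$ be formed with the weights $w^{(0)}$ and put $M=M(f/w^{(0)})$. Taking $x=L^{+/2}\xi$ and $z=L^{+/2}\eta$ and using \eqref{eq:pinv}, we see that the real matrix $M$ has norm at most $\varepsilon$. Its norm over $\mathbb C$ is the same, namely its largest singular value. Since $f$ is balanced, \eqref{eq:M} holds and extends sesquilinearly: $\sum_ef_e\overline{x_{u_e}}z_{v_e}=(L^{1/2}x)^*M(L^{1/2}z)$. As $\|L^{1/2}x\|^2=x^*Lx=\mathcal E(x)$ for complex $x$, item 3 follows.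
\end{proof}

\section{The barrier walk}\label{sec:walk}

To prove Proposition~\ref{prop:color} we start at $\chi=0$ and move in small steps inside $[-1,1]^E$, freezing a coordinate once it reaches $\pm1$, until more than half of the coordinates are frozen. Throughout we must keep
\[
\|M(\chi)\|=\lambda_{\max}(B(\chi)),\qquad B(y)=\begin{pmatrix}0&M(y)\\M(y)^\top&0\end{pmatrix},
\]
small. The largest eigenvalue is not smooth, so we control it by a potential that dominates it. For symmetric $B\in\mathbb R^{n'\times n'}$ and $\sigma>0$ let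
\[
\Phi(B)=\min_{u>\lambda_{\max}(B)}\big[u+\sigma\operatorname{tr}(uI-B)^{-1}\big].
\]

\begin{lemma}\label{lem:barrier}
The minimum exists and is attained at a unique $u$; moreover $\Phi(B)\ge\lambda_{\max}(B)$ and $\Phi(0)=2\sqrt{\sigma n'}$. For this $u$ let $R=(uI-B)^{-1}$, $Z=\sigma^{1/2}R$ and $Y=Z^2$. Then $Z\succ0$ and $\|Z\|_F^2=\operatorname{tr}Y=1$. For every symmetric $H$ with $\|H\|\le\sqrt\sigma/2$,
\[
\Phi(B+H)\le\Phi(B)+\operatorname{tr}(YH)+2\sigma^{-1/2}\operatorname{tr}(YHZH).
\]
\end{lemma}

\begin{proof}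
The derivative in $u$ is $1-\sigma\operatorname{tr}(uI-B)^{-2}$, which increases strictly from $-\infty$ to $1$. So the minimizer exists, is unique, and satisfies $\sigma\operatorname{tr}R^2=1$; in particular $\|R\|\le\sigma^{-1/2}$. The trace in the definition is positive, so $\Phi(B)\ge\lambda_{\max}(B)$, and $\Phi(0)=\min_{u>0}(u+\sigma n'/u)=2\sqrt{\sigma n'}$.

Let $X=R^{1/2}HR^{1/2}$, so $\|X\|\le\frac12$. Then $uI-B-H=R^{-1/2}(I-X)R^{-1/2}\succ0$, so $u$ is admissible for $B+H$. For $|t|\le\frac12$ we have $\frac1{1-t}=1+t+\frac{t^2}{1-t}\le1+t+2t^2$, hence $(I-X)^{-1}\preceq I+X+2X^2$ and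
\[
\operatorname{tr}(uI-B-H)^{-1}=\operatorname{tr}\big(R^{1/2}(I-X)^{-1}R^{1/2}\big)\le\operatorname{tr}R+\operatorname{tr}(R^2H)+2\operatorname{tr}(R^2HRH).
\]
Multiply by $\sigma$, add $u$, and use $\sigma R^2=Y$ and $R=\sigma^{-1/2}Z$.
\end{proof}

For a step $H=hB(y)$ the first-order term $h\operatorname{tr}(YB(y))$ is linear in $y$ and can be made to vanish by one linear constraint. The second-order term must be small, and the next proposition says that it can be.

\begin{proposition}[A good direction]\label{prop:direction}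
Let $m\ge C_0N$ and $F\subseteq E$ with $|F|\ge m/2$. Let $Z_1,Z_2,Y_1,Y_2\succeq0$ be $N\times N$ matrices with $\|Z_i\|_F\le1$ and $\operatorname{tr}Y_i\le1$, and let $\rho_1,\rho_2$ be linear functionals on $\mathbb R^E$. Then there is a unit vector $y\in\mathbb R^E$ supported in $F$, with $wy$ balanced and $\rho_1(y)=\rho_2(y)=0$, such that
\[
Q(y):=\operatorname{tr}\big(Z_1M(y)Y_2M(y)^\top\big)+\operatorname{tr}\big(Z_2M(y)^\top Y_1M(y)\big)\le C_2\sqrt N/m^2 .
\]
\end{proposition}

\begin{proof}[Proof of Proposition~\ref{prop:color} from Proposition~\ref{prop:direction}]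
Here $n'=2N$; take $\sigma=1/m$. Fix $h_0>0$ with $\|B(h_0y)\|\le\sqrt\sigma/2$ for all unit vectors $y$. Start at $\chi=0$. While $F=\{e:|\chi_e|<1\}$ has $|F|\ge m/2$, do the following. Take $Z,Y$ from Lemma~\ref{lem:barrier} for $B=B(\chi)$, and let $Z_1,Z_2$ and $Y_1,Y_2$ be their diagonal $N\times N$ blocks. These are positive semidefinite with $\|Z_i\|_F\le1$ and $\operatorname{tr}Y_i\le1$. Take $y$ from Proposition~\ref{prop:direction} with $\rho_1(y)=\operatorname{tr}(YB(y))$ and $\rho_2(y)=\langle\chi,y\rangle$. Replace $\chi$ by $\chi+hy$, where $h\in(0,h_0]$ is maximal subject to $\chi+hy\in[-1,1]^E$.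

Since $\langle\chi,y\rangle=0$, each step raises $\|\chi\|^2$ by exactly $h^2$, so $\sum h^2\le m$ over all steps. Each step has $h=h_0$ or permanently removes an edge from $F$, so the process terminates. The vector $w\chi$ stays balanced.

The first-order term of each step is zero. For the second-order term write $B(y)=B_1+B_1^\top$ with $B_1=\begin{pmatrix}0&M(y)\\0&0\end{pmatrix}$. Then
\[
\operatorname{tr}(YB(y)ZB(y))=\|Z^{1/2}B(y)Y^{1/2}\|_F^2\le2\operatorname{tr}(ZB_1YB_1^\top)+2\operatorname{tr}(ZB_1^\top YB_1)=2Q(y),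
\]
since $B_1YB_1^\top$ has the single nonzero block $M(y)Y_2M(y)^\top$ in the upper left, and $B_1^\top YB_1$ has the single nonzero block $M(y)^\top Y_1M(y)$ in the lower right. By Lemma~\ref{lem:barrier}, each step raises $\Phi$ by at most $2\sqrt m\,h^2\cdot2C_2\sqrt N/m^2$. Summing with $\sum h^2\le m$, at the end
\[
\|M(\chi)\|\le\Phi(B(\chi))\le2\sqrt{2N/m}+4C_2\sqrt{N/m}\le C_3\sqrt{N/m}.
\]
More than $m/2$ coordinates of $\chi$ are now $\pm1$. Replacing $\chi$ by $-\chi$ if necessary keeps balance and $\|M(\chi)\|$ and makes more than $m/4$ coordinates equal to $-1$. The bilinear bound follows from \eqref{eq:M}.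
\end{proof}

\section{What a good direction requires}\label{sec:direction}

\subsection{Representing the form edge by edge}

Factor $Z_1=\sum_p\alpha_p\alpha_p^\top$ and $Y_2=\sum_q\gamma_q\gamma_q^\top$, and put $x_p=L^{+/2}\alpha_p$, $z_q=L^{+/2}\gamma_q$. The first half of $Q(y)$ is then $\sum_{p,q}\beta_{wy}(x_p,z_q)^2$. If this quadratic form in $y$ has trace about $\sqrt N/m$ on a space of dimension comparable to $m$, then an average eigenvector has cost about $\sqrt N/m^2$, which is what we want. As defined, however, $\beta_{wy}(x,z)=\sum_ew_ey_e\,x_{u_e}z_{v_e}$ gives the diagonal entry $w_e^2(\sum_p(x_p)_{u_e}^2)(\sum_q(z_q)_{v_e}^2)$, a product of \emph{vertex values}. For edge differences we have the budget $\sum_ew_e(\nabla_ez)^2=\mathcal E_w(z)$; for vertex values there is no such identity. Since only balanced $f$ matter, we may rewrite $\beta_f(x,z)$ before taking the trace, and we may impose $O(N)$ further linear constraints. The rewriting we need is the following.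

\begin{proposition}[Local representation]\label{prop:local}
Let $\emptyset\ne F\subseteq E$ and $m_F=|F|$. There are a set $F^\circ\subseteq F$ with $|F\setminus F^\circ|\le m_F/10$, a linear space $\mathcal S$ of balanced vectors, cut out of $\mathbb R^{F^\circ}$ by at most $(6C_1+1)N$ homogeneous linear equations, and, for each $e\in F$, positive semidefinite quadratic forms $a_e,b_e$ and bilinear forms $\Gamma_e,\Gamma_e'$ on $\mathbb R^V$ with the following properties.
\begin{enumerate}
\item[(i)] For all $f\in\mathcal S$ and all $x,z$: $\beta_f(x,z)=\sum_{e\in F}f_e\Gamma_e(x,z)$ and $\beta_f(z,x)=\sum_{e\in F}f_e\Gamma_e'(x,z)$.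
\item[(ii)] $w_e^2\,\Gamma_e(x,z)^2\le100\,a_e(x)b_e(z)$ and $w_e^2\,\Gamma'_e(x,z)^2\le100\,a_e(x)b_e(z)$.
\item[(iii)] $\sum_{e\in F}b_e(z)\le3\,\mathcal E_w(z)$.
\item[(iv)] $\sum_{e\in F}a_e(L^{+/2}\xi)\le\xi^\top K\xi$ for some $K\succeq0$ with $\|K\|_F\le2\sqrt{6C_1N}$.
\end{enumerate}
\end{proposition}

The two factors are treated differently because $Y$ and $Z$ are normalized differently. As $\operatorname{tr}Y_2\le1$, the forms $b_e$ must sum to $O(\mathcal E_w)$. As only $\|Z_1\|_F\le1$ is known, even the ideal bound $\sum a_e(L^{+/2}\xi)\le\|\xi\|^2$ gives only $\operatorname{tr}Z_1\le\sqrt N$. So nothing is lost by allowing any $K$ with $\|K\|_F=O(\sqrt N)$, and this freedom will be used.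

\begin{proof}[Proof of Proposition~\ref{prop:direction} from Proposition~\ref{prop:local}]
Besides the factorizations above, write $Z_2=\sum_p\alpha_p'\alpha_p'^\top$ and $Y_1=\sum_q\gamma_q'\gamma_q'^\top$, and let $x_p'=L^{+/2}\alpha'_p$, $z'_q=L^{+/2}\gamma'_q$. Then
\[
Q(y)=\sum_{p,q}\beta_{wy}(x_p,z_q)^2+\sum_{p,q}\beta_{wy}(z'_q,x'_p)^2 .
\]
Apply Proposition~\ref{prop:local} to $F$. Let $\bar a_e=\sum_pa_e(x_p)$ and $\bar b_e=\sum_qb_e(z_q)$, and define $\bar a_e',\bar b_e'$ in the same way from the primed vectors. By (iv), (iii) and \eqref{eq:pinv},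
\[
\sum_{e\in F}\bar a_e\le\operatorname{tr}(Z_1K)\le\|Z_1\|_F\|K\|_F\le2\sqrt{6C_1N},\qquad\sum_{e\in F}\bar b_e\le3\operatorname{tr}Y_2\le3,
\]
and the same bounds hold for the primed quantities.

Let $E'$ be the set of $e\in F^\circ$ with $\bar a_e,\bar a_e'\le40\sqrt{6C_1N}/m_F$ and $\bar b_e,\bar b_e'\le60/m_F$. By Markov's inequality each of these four conditions excludes at most $m_F/20$ edges, so $|E'|\ge0.7m_F$. On $\mathbb R^{E'}$ consider the positive semidefinite form
\[
\tilde Q(y)=\sum_{p,q}\Big(\sum_ey_ew_e\Gamma_e(x_p,z_q)\Big)^2+\sum_{p,q}\Big(\sum_ey_ew_e\Gamma'_e(x'_p,z'_q)\Big)^2 .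
\]
By (ii) its trace is at most
\[
100\sum_{e\in E'}(\bar a_e\bar b_e+\bar a_e'\bar b_e')\le\tau:=480000\sqrt{6C_1N}/m_F .
\]
At most $m_F/10$ eigenvalues of $\tilde Q$ exceed $10\tau/m_F$. So $\tilde Q(y)\le(10\tau/m_F)\|y\|^2$ on a subspace of dimension at least $0.6m_F\ge0.3m\ge7.2C_1N$. Requiring in addition $wy\in\mathcal S$ and $\rho_1(y)=\rho_2(y)=0$ imposes at most $(6C_1+1)N+2<7.2C_1N$ linear equations. (This is where $m\ge C_0N$ is used.) So there is a unit vector $y$ satisfying all of them. By (i), $Q(y)=\tilde Q(y)$, and since $m_F\ge m/2$,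
\[
Q(y)\le\frac{10\tau}{m_F}=\frac{4.8\cdot10^6\sqrt{6C_1N}}{m_F^2}\le C_2\frac{\sqrt N}{m^2}.\qedhere
\]
\end{proof}

\subsection{Two scales by hand}\label{sub:two}

By \eqref{eq:bal} with $\phi=x\odot z$, for balanced $f$,
\begin{equation}\label{eq:onediff}
\beta_f(x,z)=\sum_ef_e\,x_{u_e}\nabla_ez .
\end{equation}
One factor is now a difference. The other is still a vertex value, and \eqref{eq:bal} only lets us subtract one global constant from $x$. The following example shows that this is not enough, and how to do better.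

Let $V=V_1\sqcup V_2$, $V_i=U_i\sqcup U_i'$, with $|U_i|=|U_i'|=n$. Let the edges in $U_i\times U_i'$ ($i=1,2$) be \emph{heavy}, with weight $1$, and those in $U_1\times U_2'$ and $U_2\times U_1'$ \emph{light}, with weight $\delta\in(0,1]$. Let $F=E$. Half of the $4n^2$ edges are light, so we cannot ignore them. Write $\bar x_i$ for the mean of $x$ over $V_i$ and $\bar x$ for the mean over $V$. The smallest nonzero eigenvalue of the Laplacian of $K_{n,n}$ is $n$. Applying this to the heavy edges in each $V_i$, and its analogue for $K_{2n,2n}$ to all edges (all weights are at least $\delta$), we get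
\begin{equation}\label{eq:gaps}
n\sum_{i}\sum_{s\in V_i}(x_s-\bar x_i)^2\le\mathcal E_w(x),\qquad2n\delta\sum_{s\in V}(x_s-\bar x)^2\le\mathcal E_w(x).
\end{equation}

Suppose we subtract only $\bar x$ in \eqref{eq:onediff}. For $x=\mathbf 1_{V_1}$ the heavy edges contribute $\sum(x_{u_e}-\bar x)^2=n^2/2$, whereas $\mathcal E_w(x)=2n^2\delta$. The ratio $1/(4\delta)$ is unbounded as $\delta\to0$. On a heavy edge we should subtract the local mean $\bar x_i$ and on a light edge the global mean $\bar x$. For $s\in V_i$ put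
\[
\Delta_s=\bar x_i-\bar x,\qquad t_s=z_s-\bar z_i .
\]
Writing $x_{u}=(x_u-\bar x_i)+\Delta_u+\bar x$ on heavy edges and $x_u=(x_u-\bar x)+\bar x$ on light ones, and dropping $\bar x$ by \eqref{eq:bal},
\[
\beta_f(x,z)=\sum_{\text{heavy}}f_e(x_{u_e}-\bar x_i)\nabla_ez+\sum_{\text{light}}f_e(x_{u_e}-\bar x)\nabla_ez+\sum_{\text{heavy}}f_e\Delta_{u_e}\nabla_ez .
\]
The last sum does not vanish, because $f$ need not be balanced inside $V_1$. (Requiring this would cost about $N$ further constraints per scale, too many when there are many scales.) But $\Delta$ is constant on each $V_i$, and $\nabla_ez=\nabla_et$ for heavy $e$. So the last sum equals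
\[
\sum_{\text{heavy}}f_e\nabla_e(\Delta\odot t)=-\sum_{\text{light}}f_e\nabla_e(\Delta\odot t)
\]
by \eqref{eq:bal}: the troublesome term moves from the heavy edges to the light ones, where its small weight makes it harmless. We have obtained $\beta_f(x,z)=\sum f_e\Gamma_e(x,z)$ with
\[
\Gamma_e=(x_{u_e}-\bar x_i)\nabla_ez\ \ (e\text{ heavy}),\qquad\Gamma_e=(x_{u_e}-\bar x)\nabla_ez-\nabla_e(\Delta\odot t)\ \ (e\text{ light}).
\]
Exchanging the roles of $U$ and $U'$ gives $\beta_f(z,x)=\sum f_e\Gamma'_e(x,z)$, where $\Gamma_e'$ has $x_{v_e}$ in place of $x_{u_e}$ and $-\nabla_e$ in place of $\nabla_e$. By Cauchy--Schwarz, $w_e^2\Gamma_e^2$ and $w_e^2\Gamma_e'^2$ are at most $a_eb_e$ with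
\begin{align*}
a_e&=\sum_{s\in e}(x_s-\bar x_i)^2,& b_e&=(\nabla_ez)^2&&(e\text{ heavy}),\\
a_e&=\delta\sum_{s\in e}\big[(x_s-\bar x)^2+\Delta_s^2\big],& b_e&=\delta(\nabla_ez)^2+\delta\sum_{s\in e}t_s^2&&(e\text{ light}).
\end{align*}
Every vertex lies on $n$ heavy and $n$ light edges, and $\sum_s\Delta_s^2\le\sum_s(x_s-\bar x)^2$. So by \eqref{eq:gaps}
\[
\sum_ea_e\le\mathcal E_w(x)+\tfrac12\mathcal E_w(x)+\tfrac12\mathcal E_w(x)=2\mathcal E_w(x),\qquad\sum_eb_e\le\mathcal E_w(z)+\delta\mathcal E_w(z)\le2\mathcal E_w(z).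
\]
With \eqref{eq:pinv} this is Proposition~\ref{prop:local} for this graph, with $K=2I$, with $F^\circ=E$, and with balance as the only constraint.

\subsection{What the general case adds}

In general there are many scales, and at each scale a partition must be found whose parts behave like the $K_{n,n}$ above. Three points need care.

\emph{The parts cannot be expanders.} We may discard at most $m_F/10$ edges. If we split a part whenever some $S$ has boundary less than $\kappa\nu(S)$, with $\nu(S)$ its volume, then a vertex may be charged $\kappa$ per unit of volume each time the volume of its part is halved, hence a logarithmic number of times. If we split only when the boundary is less than about $\kappa d(\nu(S)/d)^{\alpha}$ with $\alpha<1$, the charges form a geometric series. The price is that the spectral gap in \eqref{eq:gaps} is lost. But (iv) only asks for a Hilbert--Schmidt bound, and this survives if $\alpha>3/4$ (Section~\ref{sec:profile}). We take $\alpha=4/5$.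

\emph{Modes with small gap.} With no spectral gap the estimate of $\sum t_s^2$ fails for some directions of $z$. By the Hilbert--Schmidt bound there are only $O(N)$ such directions over all parts and scales together. We remove them by imposing as many linear constraints on $f$.

\emph{Summing over scales.} The number of scales is unbounded, so all estimates must be summable over scales. This dictates the lengths and measures in Section~\ref{sec:partition}.

\section{An isoperimetric profile gives a Hilbert--Schmidt bound}\label{sec:profile}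

For $d>0$ put
\[
F_d(r)=\kappa d\,\max\{1,r/d\}^{4/5},
\]
a positive nondecreasing function of $r\ge0$. The next lemma concerns one part of one partition. The numbers $\lambda_i$ are inverse eigenvalues of the Laplacian with conductances $1/\ell_e$ relative to the measure $\nu$; the profile does not bound them individually by a constant, but it bounds the sum of their squares.

\begin{lemma}\label{lem:profile}
Let $H$ be a loopless graph on a finite set $C$ with $|C|\ge2$ and edge lengths $\ell_e>0$. Let $\mathcal E_C(\phi,\phi')=\sum_e\nabla_e\phi\,\nabla_e\phi'/\ell_e$, where $\nabla_e$ is the difference across $e$ in a fixed orientation, and $\mathcal E_C(\phi)=\mathcal E_C(\phi,\phi)$. Let $\nu:C\to[0,\infty)$ satisfy $\nu(s)\ge\sum_{e\ni s}\ell_e$ for every $s$, and write $\nu(S)=\sum_{s\in S}\nu(s)$. Let $\partial S$ be the number of edges between $S$ and $C\setminus S$. Assume, for some $d>0$,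
\begin{equation}\label{eq:profile}
\partial S\ge F_d(\nu(S))\qquad\text{whenever }\emptyset\ne S\subsetneq C\text{ and }\nu(S)\le\nu(C)/2 .
\end{equation}
Then $\nu>0$ on $C$. Put $c(\phi)=\sum_s\nu(s)\phi_s/\nu(C)$. There are $\psi_1,\dots,\psi_{|C|-1}\in\mathbb R^C$ and $\lambda_i>0$ such that
\[
c(\psi_i)=0,\qquad\mathcal E_C(\psi_i,\psi_l)=\delta_{il},\qquad\sum_s\nu(s)\psi_i(s)\psi_l(s)=\lambda_i\delta_{il},
\]
every $\phi$ satisfies $\phi=c(\phi)\mathbf 1+\sum_i\mathcal E_C(\phi,\psi_i)\psi_i$, and
\[
\sum_i\lambda_i^2\le C_1\,\nu(C)/d .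
\]
\end{lemma}

\begin{proof}
\emph{Eigenbasis.} For every nonempty proper $S$, one of $S$ and $C\setminus S$ has at most half the measure, so $\partial S>0$. Thus $H$ is connected, every vertex has an edge, and $\nu>0$. If $\mathcal E_C(\phi)=0$, then $\phi$ is constant; so $\mathcal E_C$ is positive definite on $\{c=0\}$. Diagonalizing the $\nu$-inner product simultaneously with $\mathcal E_C$ on this space gives $\psi_i$ and $\lambda_i$. The expansion of $\phi-c(\phi)\mathbf 1$ in the $\mathcal E_C$-orthonormal basis $(\psi_i)$ is the stated one.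

\emph{Green function.} Let $g_p(s)=\sum_i\psi_i(p)\psi_i(s)$. Then $c(g_p)=0$, and by the orthogonality relations
\[
\sum_{p,s}\nu(p)\nu(s)g_p(s)^2=\sum_i\lambda_i^2,\qquad\mathcal E_C(g_p,\phi)=\phi_p-c(\phi).
\]
In electrical terms, $g_p$ is the potential when one unit of current enters at $p$ and leaves everywhere in proportion to $\nu$. So no cut carries more than one unit: for every $S$, $|\mathcal E_C(g_p,\mathbf 1_S)|=|\mathbf 1_S(p)-\nu(S)/\nu(C)|\le1$. It suffices to show $\sum_s\nu(s)g_p(s)^2\le C_1/d$ for each $p$.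

Let $t^*$ be a median, that is, a value of $g_p$ such that $\{g_p>t^*\}$ and $\{g_p<t^*\}$ both have measure at most $\nu(C)/2$. Since $c(g_p)=0$, we have $\sum\nu g_p^2\le\sum\nu(g_p-t^*)^2$. So it suffices to prove, for $(h,t_0)=(g_p,t^*)$ and for $(h,t_0)=(-g_p,-t^*)$, that
\begin{equation}\label{eq:half}
\sum_s\nu(s)(h(s)-t_0)_+^2\le\frac{625}{\kappa^4d}.
\end{equation}

\emph{Level sets.} Let $S_t=\{h>t\}$, $a(t)=\nu(S_t)$ and $\hat t=\max h\ge t_0$. An edge with endpoint values $h_e^-\le h_e^+$ joins $S_t$ to its complement (we say it crosses at $t$) exactly when $h_e^-\le t<h_e^+$. On crossing edges the differences of $h$ and of $\mathbf 1_{S_t}$ have the same sign, so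
\[
\sum_{e\text{ crossing at }t}\frac{|\nabla_eh|}{\ell_e}=\mathcal E_C(h,\mathbf 1_{S_t})\le1,\qquad\text{whence}\qquad(\partial S_t)^2\le\sum_{e\text{ crossing at }t}\frac{\ell_e}{|\nabla_eh|}
\]
by Cauchy--Schwarz. An edge crosses on a set of levels of length $|\nabla_eh|$, and crosses at some level $\ge t$ only if $h_e^+>t$. Integrating,
\[
\int_t^\infty(\partial S_\tau)^2\,d\tau\le\sum_{e:\,h_e^+>t}\ell_e\le\sum_{s\in S_t}\sum_{e\ni s}\ell_e\le a(t).
\]
For $\tau\in[t_0,\hat t)$ the set $S_\tau$ is nonempty and has at most half the measure, so it is proper and \eqref{eq:profile} applies to it. Therefore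
\begin{equation}\label{eq:ode}
a(t)\ge\int_t^{\hat t}F_d(a(\tau))^2\,d\tau\qquad(t_0\le t\le\hat t).
\end{equation}
This forces $a$ to decay quickly.

\emph{Dyadic estimate.} Let $r_i=2^id$ and $\tau_i=\inf\{t\ge t_0:a(t)\le r_i\}$ for $i\ge0$. The function $a$ is a right-continuous nonincreasing step function with $a(\hat t)=0$. Hence $a(\tau_i)\le r_i$, $a>r_i$ on $[t_0,\tau_i)$, $\hat t\ge\tau_0\ge\tau_1\ge\cdots$, and $\tau_i=t_0$ for large $i$. By \eqref{eq:ode} at $t=\tau_{i+1}$,
\[
2^{i+1}d\ge a(\tau_{i+1})\ge(\tau_i-\tau_{i+1})F_d(r_i)^2=(\tau_i-\tau_{i+1})\kappa^2d^2\,2^{8i/5},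
\]
so $\tau_i-\tau_{i+1}\le2\cdot2^{-3i/5}/(\kappa^2d)$. As $(1-2^{-3/5})^{-1}<3$, summing gives $\tau_i-t_0\le6\cdot2^{-3i/5}/(\kappa^2d)$. At $t=\tau_0$, \eqref{eq:ode} gives $d\ge(\hat t-\tau_0)\kappa^2d^2$, so $\hat t-t_0\le7/(\kappa^2d)$.

Now split the vertices with $h>t_0$ into those with $h>\tau_0$, of total measure $a(\tau_0)\le d$, and those with $\tau_{i+1}<h\le\tau_i$, of total measure at most $a(\tau_{i+1})\le2^{i+1}d$. Using $(1-2^{-1/5})^{-1}<8$,
\[
\sum_s\nu(s)(h(s)-t_0)_+^2\le d\cdot\frac{49}{\kappa^4d^2}+\sum_{i\ge0}2^{i+1}d\cdot\frac{36\cdot2^{-6i/5}}{\kappa^4d^2}=\frac{49+72\sum_i2^{-i/5}}{\kappa^4d}\le\frac{625}{\kappa^4d},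
\]
which is \eqref{eq:half}. The two cases together give $\sum\nu g_p^2\le1250/(\kappa^4d)=C_1/d$.
\end{proof}

With exponent $\alpha$ in place of $4/5$ in $F_d$, the $i$-th term of the last sum is of order $2^{(3-4\alpha)i}$. This is where $\alpha>3/4$ is needed; $\alpha<1$ is needed in Lemma~\ref{lem:lost}.

\section{A nested multi-scale partition}\label{sec:partition}

For the rest of the paper fix a nonempty $F\subseteq E$, and put $m_F=|F|$ and $d=m_F/N$. The \emph{level} $j(e)\in\mathbb Z$ of $e\in F$ is defined by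
\[
4^{-j(e)}\le w_e<4\cdot4^{-j(e)} ,
\]
so heavy edges have low level. Let $j_0$ and $J$ be the smallest and largest levels in $F$. For $j_0\le k\le J$ let
\begin{itemize}
\item $H_k=\{e\in F:j(e)\le k\}$, with lengths $\ell_e^{(k)}=2^{-(k-j(e))}$;
\item $\nu_k(s)=\sum_{e\in F,\,e\ni s}2^{-|k-j(e)|}$ for $s\in V$.
\end{itemize}
At scale $k$ we see the edges of weight at least $4^{-k}$. The lengths are chosen so that two sums over scales converge. The measure $\nu_k$ has to dominate the lengths, as Lemma~\ref{lem:profile} requires, and its total over all $k$ has to be $O(m_F)$, so $\ell_e^{(k)}$ must decay in $k-j(e)$. On the other hand, energies at scale $k$ enter with a factor $4^{-k}$, and their total must be $O(\mathcal E_w)$, so $\ell^{(k)}_e$ must decay more slowly than $4^{-(k-j(e))}$. The choice $2^{-(k-j(e))}$ does both: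
\begin{equation}\label{eq:scales}
\nu_k(s)\ge\sum_{e\in H_k,\,e\ni s}\ell_e^{(k)},\qquad\sum_k\nu_k(V)\le6m_F,\qquad\sum_{k\ge j(e)}\frac{4^{-k}}{\ell_e^{(k)}}=4^{-j(e)}\sum_{k\ge j(e)}2^{-(k-j(e))}\le2w_e .
\end{equation}
The second inequality holds because each edge has two endpoints and $\sum_{k\in\mathbb Z}2^{-|k|}=3$. The measure $\nu_k$ also counts the edges of level above $k$: these will carry the terms moved from heavier edges, and $\nu_k$ must bound their number at each vertex.

\medskip
\noindent\textbf{Construction.} Let $\mathcal P_{J+1}=\{V\}$. For $k=J,J-1,\dots,j_0$, start from $\mathcal P_{k+1}$ and repeat the following. While some part $C$ has a subset $\emptyset\ne S\subsetneq C$ with $\nu_k(S)\le\nu_k(C)/2$ and fewer than $F_d(\nu_k(S))$ edges of $H_k$ between $S$ and $C\setminus S$, replace $C$ by the two parts $S$ and $C\setminus S$. The resulting partition is $\mathcal P_k$.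
\medskip

Every split increases the number of parts of a partition of $V$, and splits are never undone. So there are at most $N-1$ splits over all scales together. Each $\mathcal P_k$ refines $\mathcal P_{k+1}$. When scale $k$ is finished no further split is possible, so every $C\in\mathcal P_k$ with $|C|\ge2$ satisfies the hypotheses of Lemma~\ref{lem:profile} with $H=H_k[C]$ (the edges of $H_k$ with both endpoints in $C$), lengths $\ell^{(k)}$ and measure $\nu_k|_C$.

Call $e\in F$ \emph{good} if both its endpoints lie in one part of $\mathcal P_{j(e)}$. By nestedness, a good edge lies inside one part of $\mathcal P_k$ for every $k\ge j(e)$, that is, at every scale at which it is seen.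

\begin{lemma}\label{lem:lost}
At most $m_F/10$ edges of $F$ are not good.
\end{lemma}

\begin{proof}
An edge $e$ that is not good is separated by a split at some scale $k\ge j(e)$. At that split $e\in H_k$ joins $S$ to $C\setminus S$, so it is among the fewer than $F_d(\nu_k(S))$ edges counted there. It remains to sum $F_d(\nu_k(S))$ over all splits.

Splits with $\nu_k(S)\le d$ contribute $\kappa d$ each. There are fewer than $N$ of them, so together they contribute at most $\kappa dN=\kappa m_F$.

A split with $\nu_k(S)>d$ contributes $\kappa d(\nu_k(S)/d)^{4/5}=\sum_{s\in S}\nu_k(s)\,\kappa(\nu_k(S)/d)^{-1/5}$, and we charge $\nu_k(s)\kappa(\nu_k(S)/d)^{-1/5}$ to each $s\in S$. Fix $k$ and $s$, and let $S_1,S_2,\dots,S_r$ be the successive sets of this kind at scale $k$ that contain $s$. The part that was split to produce $S_{i+1}$ is contained in $S_i$, so $\nu_k(S_{i+1})\le\nu_k(S_i)/2$; and $\nu_k(S_r)>d$. Hence $\nu_k(S_{r-i})\ge2^id$, and $s$ is charged at most $\nu_k(s)\kappa\sum_{i\ge0}2^{-i/5}\le8\kappa\nu_k(s)$ at scale $k$.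 By \eqref{eq:scales} the total of these charges is at most $48\kappa m_F$.

Altogether at most $49\kappa m_F<m_F/10$ edges are not good.
\end{proof}

\section{Telescoping: proof of Proposition~\ref{prop:local}}\label{sec:telescope}

\subsection{Averages, modes and constraints}

For $C\in\mathcal P_k$ with $|C|\ge2$ let $\mathcal E_{k,C},c_{k,C},\psi_{k,C,i},\lambda_{k,C,i}$ be the objects of Lemma~\ref{lem:profile}, applied to restrictions of vectors to $C$. We call the triples $(k,C,i)$ \emph{modes}. For $x,z\in\mathbb R^V$ and $s\in C$ define the averaging and truncation operators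
\[
(P_kx)_s=c_{k,C}(x),\qquad(T_kz)_s=\sum_{i:\,\lambda_{k,C,i}\le1}\mathcal E_{k,C}(z,\psi_{k,C,i})\,\psi_{k,C,i}(s).
\]
If $C=\{s\}$, put $(P_kx)_s=x_s$ and $(T_kz)_s=0$. For $j_0\le k<J$ let $\Delta_k=P_k-P_{k+1}$. Since $\mathcal P_k$ refines $\mathcal P_{k+1}$, the vector $\Delta_kx$ is constant on each part of $\mathcal P_k$. In the example of Section~\ref{sub:two}, the means played the role of $P_kx$, the vector $\Delta$ that of $\Delta_kx$, and $t=z-\bar z_i$ that of $T_kz$; now $T_kz$ keeps only the modes with $\lambda\le1$.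

Lemma~\ref{lem:profile} and \eqref{eq:scales} give, with sums over non-singleton parts,
\begin{equation}\label{eq:budget}
\sum_{k,C,i}\lambda_{k,C,i}^2\le\frac{C_1}d\sum_k\nu_k(V)\le6C_1N,\qquad\sum_{k,C}4^{-k}\mathcal E_{k,C}(z)\le2\,\mathcal E_w(z).
\end{equation}

Let $F^\circ$ be the set of good edges; Lemma~\ref{lem:lost} bounds $|F\setminus F^\circ|$. Let $\mathcal S$ be the space of balanced $f$ supported on $F^\circ$ with
\begin{equation}\label{eq:modes}
\sum_{e\in H_k[C]}f_e\,\nabla_e\psi_{k,C,i}=0\qquad\text{for all modes with }\lambda_{k,C,i}>1 .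
\end{equation}
Balance amounts to $N$ equations, and by \eqref{eq:budget} at most $6C_1N$ modes have $\lambda>1$. So $\mathcal S$ is cut out of $\mathbb R^{F^\circ}$ by at most $(6C_1+1)N$ equations.

For $e\in F$ with $j=j(e)$ and $j_0\le k\le j$ let $\theta_{e,k}=2^{-j-k}$, the geometric mean of $4^{-j}$ and $4^{-k}$. We shall use
\begin{equation}\label{eq:theta}
w_e\le4\theta_{e,k},\qquad\theta_{e,k}=2\theta_{e,k+1}\ (k<j),\qquad\sum_{e\ni s,\,j(e)\ge k}\theta_{e,k}\le4^{-k}\nu_k(s).
\end{equation}
The first holds because $w_e<4\cdot4^{-j}\le4\cdot2^{-j-k}$, and the last because $\theta_{e,k}=4^{-k}2^{-(j-k)}$. Define, with sums over $k\ge j_0$,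
\[
a_e(x)=\sum_{s\in e}\sum_{k\le j}\theta_{e,k}\,(x_s-(P_kx)_s)^2,\qquad b_e(z)=w_e(\nabla_ez)^2+\sum_{s\in e}\sum_{k<j}\theta_{e,k}\,(T_kz)_s^2 .
\]

\subsection{The identity}

\begin{lemma}\label{lem:identity}
There are bilinear forms $\Gamma_e,\Gamma_e'$ ($e\in F$) satisfying (i) and (ii) of Proposition~\ref{prop:local} with these $\mathcal S$, $a_e$ and $b_e$.
\end{lemma}

\begin{proof}
Orient all edges from $U$ to $U'$, or all from $U'$ to $U$. Let $t_e$ and $h_e$ be the tail and head of $e$, and $\nabla_e'\phi=\phi_{h_e}-\phi_{t_e}=\pm\nabla_e\phi$. The quantity $I=\sum_ef_e\,x_{t_e}z_{h_e}$ is $\beta_f(x,z)$ in the first orientation and $\beta_f(z,x)$ in the second. Fix $f\in\mathcal S$. Conditions \eqref{eq:bal} and \eqref{eq:modes} do not depend on the orientation, and \eqref{eq:bal} gives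
\begin{equation}\label{eq:star}
I=\sum_ef_e\,x_{t_e}\nabla'_ez,\qquad\sum_ef_e\nabla'_e\phi=0\quad\text{for every }\phi .
\end{equation}

\emph{Subtract the local average.} For good $e$ the vector $P_{j(e)}x$ takes the same value at both endpoints of $e$, so $(P_{j(e)}x)_{t_e}\nabla'_ez=\nabla'_e(P_{j(e)}x\odot z)$. Hence
\[
I=\sum_ef_e\big(x_{t_e}-(P_{j(e)}x)_{t_e}\big)\nabla'_ez+I',\qquad I'=\sum_ef_e\nabla'_e\big(P_{j(e)}x\odot z\big).
\]

\emph{Telescope.} If $P_{j(e)}$ did not depend on $e$, the sum $I'$ would vanish by \eqref{eq:star}. So insert $P_{j(e)}=P_J+\sum_{k=j(e)}^{J-1}\Delta_k$. The $P_J$ term vanishes, and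
\[
I'=\sum_{k=j_0}^{J-1}I'_k,\qquad I'_k=\sum_{e:\,j(e)\le k}f_e\nabla'_e(\Delta_kx\odot z).
\]

\emph{Truncate.} Every edge of $\operatorname{supp}f$ with $j(e)\le k$ is good and lies inside a non-singleton part $C\in\mathcal P_k$, on which $\Delta_kx$ is a constant $\delta_C$. Thus $I'_k=\sum_C\delta_C\sum_{e\in H_k[C]}f_e\nabla'_ez$. On $C$, the expansion in Lemma~\ref{lem:profile} shows that $z-T_kz$ is a constant plus a combination of the $\psi_{k,C,i}$ with $\lambda_{k,C,i}>1$. By \eqref{eq:modes} we may therefore replace $z$ by $T_kz$ in the inner sum.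

\emph{Move to lighter edges.} By \eqref{eq:star} with $\phi=\Delta_kx\odot T_kz$,
\[
I'_k=\sum_{j(e)\le k}f_e\nabla'_e(\Delta_kx\odot T_kz)=-\sum_{j(e)>k}f_e\nabla'_e(\Delta_kx\odot T_kz).
\]

Altogether $I=\sum_{e\in F}f_e\Gamma_e^\circ(x,z)$ where, with $j=j(e)$,
\[
\Gamma^\circ_e(x,z)=\big(x_{t_e}-(P_jx)_{t_e}\big)\nabla'_ez-\sum_{j_0\le k<j}\nabla'_e(\Delta_kx\odot T_kz).
\]
This is defined for every $e\in F$ and does not depend on $f$. Let $\Gamma_e$ and $\Gamma'_e$ be $\Gamma_e^\circ$ for the two orientations; this proves (i).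

For (ii), split $w_e\Gamma_e^\circ$ into the product of $w_e^{1/2}(x_{t_e}-(P_jx)_{t_e})$ and $w_e^{1/2}\nabla_e'z$, and, for $s\in e$ and $k<j$, up to sign, the products of $w_e\theta_{e,k}^{-1/2}(\Delta_kx)_s$ and $\theta_{e,k}^{1/2}(T_kz)_s$. By Cauchy--Schwarz and $w_e^2\theta_{e,k}^{-1}\le16\theta_{e,k}$,
\[
(w_e\Gamma_e^\circ)^2\le\Big[w_e\big(x_{t_e}-(P_jx)_{t_e}\big)^2+16\sum_{s\in e}\sum_{k<j}\theta_{e,k}(\Delta_kx)_s^2\Big]\,b_e(z).
\]
As $w_e\le4\theta_{e,j}$, the first term in the bracket is at most $4a_e(x)$. Further, $(\Delta_kx)_s^2\le2(x_s-(P_kx)_s)^2+2(x_s-(P_{k+1}x)_s)^2$ and $\theta_{e,k}=2\theta_{e,k+1}$, so the double sum is at most $(2+4)a_e(x)$. The bracket is at most $4a_e(x)+96a_e(x)=100a_e(x)$.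
\end{proof}

\subsection{The budgets}

\begin{proof}[End of the proof of Proposition~\ref{prop:local}]
It remains to prove (iii) and (iv).

(iii) The terms $w_e(\nabla_ez)^2$ sum to at most $\mathcal E_w(z)$. By \eqref{eq:theta}, the other terms sum to at most $\sum_k4^{-k}\sum_s\nu_k(s)(T_kz)_s^2$. Singletons contribute nothing. For a non-singleton $C\in\mathcal P_k$, Lemma~\ref{lem:profile} gives
\[
\sum_{s\in C}\nu_k(s)(T_kz)_s^2=\sum_{i:\,\lambda_{k,C,i}\le1}\lambda_{k,C,i}\,\mathcal E_{k,C}(z,\psi_{k,C,i})^2\le\sum_i\mathcal E_{k,C}(z,\psi_{k,C,i})^2=\mathcal E_{k,C}(z).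
\]
(This is where truncation is used.) By \eqref{eq:budget} the total is at most $2\mathcal E_w(z)$, and $\sum_{e\in F}b_e(z)\le3\mathcal E_w(z)$.

(iv) By \eqref{eq:theta}, and since $x_s-(P_kx)_s=0$ on singletons,
\[
\sum_{e\in F}a_e(x)\le\sum_{k,C}4^{-k}\sum_{s\in C}\nu_k(s)\big(x_s-c_{k,C}(x)\big)^2=\sum_{k,C,i}\lambda_{k,C,i}\,4^{-k}\,\mathcal E_{k,C}(x,\psi_{k,C,i})^2 .
\]
Define $\sigma_{k,C,i}\in\mathbb R^V$ by $\sigma_{k,C,i}^\top\xi=2^{-k}\mathcal E_{k,C}(L^{+/2}\xi,\psi_{k,C,i})$. Let $R$ be the matrix whose columns are these vectors, $\Lambda=\operatorname{diag}(\lambda_{k,C,i})$ and $K=R\Lambda R^\top\succeq0$. With $x=L^{+/2}\xi$ the last display says $\sum_ea_e(L^{+/2}\xi)\le\xi^\top K\xi$. By \eqref{eq:budget} and \eqref{eq:pinv},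
\[
\|R^\top\xi\|^2=\sum_{k,C}4^{-k}\mathcal E_{k,C}(L^{+/2}\xi)\le2\,\mathcal E_w(L^{+/2}\xi)\le2\|\xi\|^2 .
\]
So $\|R\|^2\le2$, and $\|K\|_F\le\|R\|^2\|\Lambda\|_F\le2\sqrt{6C_1N}$, again by \eqref{eq:budget}.
\end{proof}

This completes the proof of Proposition~\ref{prop:local}. Propositions~\ref{prop:direction} and~\ref{prop:color} and Theorem~\ref{thm:bip} follow from it in turn, and with them Theorem~\ref{thm:sv} and Corollary~\ref{cor:digraph}.

\begin{thebibliography}{1}
\bibitem{AJPSV}
AmirMahdi Ahmadinejad, John Peebles, Edward Pyne, Aaron Sidford, and Salil Vadhan,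
\emph{Singular Value Approximation and Sparsifying Random Walks on Directed Graphs},
arXiv:2301.13541 (2023).
\end{thebibliography}

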